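# Coset graphs with no unexpected automorphisms, and strongly rotarily transitive graphs with finite stabilizers

## 1. Coset graphs and their colors

Let $\Gamma$ be a group and $H\le\Gamma$ a finite subgroup. Put $X=\Gamma/H$ (left cosets) and let $o=H\in X$ be the base point. The group $\Gamma$ acts on $X$ by left multiplication. The action is transitive, the stabilizer of $o$ is $H$, and the stabilizer of $gH$ is $gHg^{-1}$. The whole lecture is about graphs drawn on $X$ in a $\Gamma$-invariant way.

**Definition (admissible set, coset graph).** A finite set $S\subset\Gamma\setminus H$ is *admissible* if $S=S^{-1}=HSH$. For such $S$, the graph $\mathcal G_S$ has vertex set $X$, and $gH\sim kH$ if and only if $g^{-1}k\in S$.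

The condition $HSH=S$ makes adjacency independent of the representatives, $S=S^{-1}$ makes it symmetric, and $S\cap H=\emptyset$ excludes loops. The neighbors of $gH$ are the cosets $gsH$ with $s\in S$. Since $S$ is a union of left cosets of $H$, the degree is $|S|/|H|$, so $\mathcal G_S$ is locally finite. The connected component of $o$ consists of the vertices $s_1\cdots s_nH$ with $s_i\in S$. Because $HS=SH=S$, every product of elements of $H\cup S$ lies in $H$ or equals a product of elements of $S$; so $\mathcal G_S$ is connected if and only if $\langle H,S\rangle=\Gamma$. Finally, $\Gamma$ acts on $\mathcal G_S$ by automorphisms, because $(ag)^{-1}(ak)=g^{-1}k$, and this action is transitive on vertices.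

**Definition (color).** For $x=gH$ and $y=kH$ put $\delta(x,y)=Hg^{-1}kH$, a double coset that does not depend on the representatives. Then $\delta(y,x)=\delta(x,y)^{-1}$. The *color* of the pair $\{x,y\}$ is
$$\kappa(x,y)=\delta(x,y)\cup\delta(y,x).$$

So $\kappa(x,x)=H$, and the colors of pairs of distinct points are the finite sets $\kappa_s=HsH\cup Hs^{-1}H$ with $s\notin H$. Two colors are equal or disjoint, an admissible set is a finite union of colors $\kappa_s$ with $s\notin H$, and $\{x,y\}$ is an edge of $\mathcal G_S$ exactly when $x\neq y$ and $\kappa(x,y)\subset S$. Colors are $\Gamma$-invariant, and they are precisely the $\Gamma$-orbits on unordered pairs. Indeed, suppose $\delta(gH,kH)=\delta(g'H,k'H)$ and write $g^{-1}k=h(g'^{-1}k')h'$ with $h,h'\in H$. The element $g'h^{-1}g^{-1}$ sends $gH$ to $g'h^{-1}H=g'H$ and $kH$ to $g'h^{-1}g^{-1}kH=k'h'H=k'H$. Thus: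

$$\text{if }\delta(x,y)=\delta(x',y'),\text{ some element of }\Gamma\text{ sends }x\text{ to }x'\text{ and }y\text{ to }y'. \tag{1}$$

Here are three examples to keep in mind.

*The line.* Take $\Gamma=\mathbb Z$ (written additively) and $H$ trivial. The color of $\{m,n\}$ is $\{\pm(n-m)\}$. For $S=\{\pm1\}$ we get the bi-infinite line. The map $x\mapsto-x$ preserves every color, so it is an automorphism of every $\mathcal G_S$. No choice of $S$ gives $\mathsf{Aut}(\mathcal G_S)=\mathbb Z$.

*The line again.* Take $\Gamma$ to be the group of maps $x\mapsto\pm x+a$ of $\mathbb Z$, and $H=\{x\mapsto \pm x\}$, the stabilizer of $0$. Then $X=\mathbb Z$ via $gH\mapsto g(0)$. The double coset of $u$ is $\{v:v(0)=\pm u(0)\}$, so the color of $\{m,n\}$ records exactly $|m-n|$. The color $|m-n|=1$ is a set of $4$ group elements, and $4/|H|=2$ is the degree of the line. Here $\mathsf{Aut}(\mathcal G_S)=\Gamma$.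

*The tree.* Take $\Gamma$ free on $a,b$, $H$ trivial, $S=\{a^{\pm1},b^{\pm1}\}$. Then $\mathcal G_S$ is the $4$-regular tree. The stabilizers in $\Gamma$ are trivial, but the stabilizer of $o$ in $\mathsf{Aut}(\mathcal G_S)$ is infinite: for each vertex $v\ne o$ one may exchange two branches at $v$ pointing away from $o$ and fix everything else.

What are these graphs for? If we can choose $S$ so that $\mathsf{Aut}(\mathcal G_S)$ is exactly $\Gamma$, then the vertex stabilizers of the full automorphism group are the conjugates of $H$, hence finite, and any property of the action of $\Gamma$ on $X$ is a property of the full automorphism group. We now turn to a question where this is what is needed.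

## 2. Graphs in which every automorphism fixes a vertex

A graph is *nice* if it is non-empty, connected and locally finite (every vertex has only finitely many neighbors). It is *transitive* if $\mathsf{Aut}(\mathcal G)$ acts transitively on its vertices.

**Definition (strongly rotarily transitive).** A graph is *strongly rotarily transitive* if it is transitive and every automorphism of the graph fixes at least one vertex.

The line is transitive but not strongly rotarily transitive, because a translation fixes no vertex; the same holds for the $4$-regular tree. The graph with one vertex trivially qualifies. The problem, from Sébastien Martineau, "On rotarily transitive graphs", arXiv:1605.06054 (2016), is this.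

**Question.** Is there a nice infinite strongly rotarily transitive graph $\mathcal G$ such that the stabilizer of any vertex for the usual action $\mathsf{Aut}(\mathcal G)\curvearrowright\mathcal G$ is finite?

Three known facts come with it.

1. Any finite graph admitting a transitive group action in which every element fixes at least one vertex has exactly one vertex (Jordan).
2. There is a nice infinite graph admitting a transitive group action in which every element fixes a vertex and every vertex has finite stabilizer.
3. For every integer $k\ge2$ there is an infinite, non-locally-finite, strongly rotarily transitive connected graph with countably many vertices and diameter $k$.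

Fact 1 is a count. Replace the group by its image $G$ in the symmetric group of the finite vertex set $V$. By the orbit-counting lemma, $\sum_{g\in G}|\mathrm{Fix}(g)|=|G|$, since there is one orbit. If all terms are at least $1$, all are equal to $1$; but the identity fixes $|V|$ points, so $|V|=1$. Edges play no role. Fact 2 we take as given; it is the input of the construction. Fact 3 is only there for context.

Let us see what a positive answer demands of the group $A=\mathsf{Aut}(\mathcal G)$ with stabilizer $H$. Every element fixes a vertex, and the vertex stabilizers are the conjugates of $H$, so $A=\bigcup_g gHg^{-1}$, with $H$ finite and $A$ infinite. If $A$ is abelian, this says $A=H$, which is finite: impossible. If $|H|=2$, every element of $A$ has order at most $2$, so $A$ is abelian: impossible. So $A$ must be an infinite group, far from abelian, all of whose elements are conjugate into one finite subgroup with at least three elements. Fact 2 supplies such groups.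

The first thing to try is therefore to take the graph $\mathcal G_0$ of fact 2 and hope that it answers the question. The hope stalls at one point: fact 2 controls the elements of the acting group $\Gamma$ and says nothing about the other automorphisms of $\mathcal G_0$. As the tree shows, a group can act transitively with trivial stabilizers on a graph whose full automorphism group has infinite stabilizers and many more elements. So we keep the group and the vertex set and change the edges. This is what the next theorem allows.

**Definition (ICC).** A group is *ICC* if every non-trivial conjugacy class is infinite, that is, if every $g\neq1$ has infinitely many conjugates.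

Since the conjugates of $g$ correspond to the cosets of its centralizer $C(g)$, ICC means that $C(g)$ has infinite index for every $g\ne1$. For example, the group of finitely supported permutations of $\mathbb N$ is ICC: if $\sigma(i)=j\neq i$ and $k\notin\{i,j\}$, then conjugating $\sigma$ by the transposition $(j\,k)$ gives a permutation sending $i$ to $k$, and these are distinct for distinct $k$. A free group on two generators is ICC, because the centralizer of a non-trivial element is cyclic and of infinite index. The group $\mathbb Z$ is not.

**Theorem A.** Let $\Gamma$ be an infinite finitely generated ICC group, $H\le\Gamma$ a finite subgroup, $E\subset\Gamma$ finite. There is an admissible $S\supseteq E\setminus H$ with $\mathcal G_S$ connected such that $\Gamma\to\mathsf{Aut}(\mathcal G_S)$ is an isomorphism. In particular vertex stabilizers of $\mathsf{Aut}(\mathcal G_S)$ are conjugates of $H$, hence finite.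

**Theorem B.** There is a nice infinite strongly rotarily transitive graph with finite vertex stabilizers. So the answer to the Question is yes.

**Theorem C.** Let $A$ be a group and $H\le A$ a subgroup. The following are equivalent:

1. There is a nice infinite strongly rotarily transitive graph $\mathcal G$ with finite vertex stabilizers and an isomorphism $A\cong\mathsf{Aut}(\mathcal G)$ taking $H$ to a vertex stabilizer.
2. $A$ is infinite and finitely generated, $H$ is finite, $\bigcap_g gHg^{-1}=1$, and $A=\bigcup_g gHg^{-1}$.

Moreover, let a group act faithfully and transitively on a nice infinite graph $\mathcal G_0$, with finite stabilizers and with every element fixing a vertex. Then one can add finitely many orbits of edges to $\mathcal G_0$ (no new vertices) and get a nice strongly rotarily transitive graph whose automorphism group is exactly that group. Its metric is bi-Lipschitz equivalent to that of $\mathcal G_0$. Infinitely many pairwise non-isomorphic graphs arise this way.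

Theorem A fails for $\Gamma=\mathbb Z$ and $H=1$, as the first example shows, so some hypothesis beyond "infinite and finitely generated" is needed. The plan is to check first that the groups of our problem are ICC, which reduces Theorems B and C to Theorem A, and then to prove Theorem A.

## 3. Every element fixes a vertex, hence infinite conjugacy classes

Two lemmas check the hypotheses of Theorem A.

**Lemma 1.** If a group $\Gamma$ acts transitively on a nice graph with finite stabilizers, it is finitely generated.

*Proof.* The idea is to walk along a path and record the steps. Fix a vertex $v$ and let $U=\{g: gv=v\text{ or }gv\sim v\}$. For each vertex $w$, the set $\{g:gv=w\}$ is empty or a coset of the finite group $\Gamma_v$; as $v$ has finitely many neighbors, $U$ is finite. We show $\langle U\rangle=\Gamma$. Let $g\in\Gamma$ and let $v=v_0,v_1,\dots,v_n=gv$ be a path. We construct $g_i\in\langle U\rangle$ with $v_i=g_iv$, starting with $g_0=1$. Given $g_i$ with $i<n$, the vertex $g_i^{-1}v_{i+1}$ is adjacent to $g_i^{-1}v_i=v$, and by transitivity it equals $uv$ for some $u$, which lies in $U$. Put $g_{i+1}=g_iu$. At the end $g_nv=gv$, so $g_n^{-1}g\in\Gamma_v\subset U$ and $g\in\langle U\rangle$.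 $\square$

**Lemma 2.** Let $\Gamma$ be an infinite group and $H$ a finite subgroup with $\bigcap_g gHg^{-1}=1$ and $\Gamma=\bigcup_g gHg^{-1}$. Then $\Gamma$ is ICC.

*Proof.* Let $N$ be the set of elements with finite conjugacy class. We must show $N=1$.

**Step 1: $N$ is a finite normal subgroup.** An element lies in $N$ if and only if its centralizer has finite index. Since $C(ab)\supseteq C(a)\cap C(b)$ and $C(a^{-1})=C(a)$, the set $N$ is a subgroup, and it is clearly normal. Every element of $\Gamma$ is conjugate into the finite set $H$, so $\Gamma$ has only finitely many conjugacy classes. Hence $N$ is a finite union of finite classes.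

**Step 2: $\Gamma=KH$, where $K=C_\Gamma(N)$; this is where fact 1 enters.** The group $K$ is the kernel of the conjugation action of $\Gamma$ on the finite set $N$, so it is normal of finite index. Therefore $HK=KH$ is a subgroup of finite index, and $\Gamma$ acts transitively on the finite set $\Gamma/HK$. Each element of $\Gamma$ has the form $uhu^{-1}$ with $h\in H\subset HK$, and $uhu^{-1}\cdot uHK=uHK$, so each element fixes a point. By fact 1, applied to $\Gamma/HK$ as a graph without edges, $|\Gamma/HK|=1$.

**Step 3: $N\le H$, which finishes.** Let $n\in N$. There is $g$ with $g^{-1}ng\in H$. Write $g=kh$ with $k\in K$ and $h\in H$. Since $k$ commutes with $n$, we get $g^{-1}ng=h^{-1}nh\in H$, so $n\in H$. Thus $N$ is a normal subgroup of $\Gamma$ contained in $H$, so $N\le\bigcap_g gHg^{-1}=1$. $\square$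

**Proof of Theorem B, given Theorem A.** By fact 2, some group acts transitively on a nice infinite graph $\mathcal G_0$ with finite stabilizers and with every element fixing a vertex. Let $\Gamma$ be its image in $\mathsf{Aut}(\mathcal G_0)$ and $H=\Gamma_v$ for a vertex $v$. Then $H$ is finite, being the image of a finite stabilizer. The group $\Gamma$ is infinite because its orbit $V(\mathcal G_0)$ is infinite, and it is finitely generated by Lemma 1. The conjugates of $H$ are the vertex stabilizers, so $\bigcap_g gHg^{-1}=1$ because $\Gamma$ acts faithfully, and $\Gamma=\bigcup_g gHg^{-1}$ because every element fixes a vertex. By Lemma 2, $\Gamma$ is ICC. Theorem A with $E=\emptyset$ gives a connected $\mathcal G=\mathcal G_S$ on $\Gamma/H$ with $\mathsf{Aut}(\mathcal G)=\Gamma$. This graph is nice, infinite and transitive, and its vertex stabilizers are the finite groups $gHg^{-1}$. Every automorphism is an element of $\Gamma$, hence lies in some $gHg^{-1}$ and fixes the vertex $gH$. So $\mathcal G$ is strongly rotarily transitive. $\square$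

**Proof of Theorem C, given Theorem A.**

*(2) implies (1).* By Lemma 2, $A$ is ICC. Apply Theorem A to $A$, $H$ and $E=\emptyset$. As in the previous proof, $\mathcal G_S$ is nice, infinite, strongly rotarily transitive with finite stabilizers, and the isomorphism $A\to\mathsf{Aut}(\mathcal G_S)$ takes $H$ to the stabilizer of $o$.

*(1) implies (2).* Through the isomorphism, $A$ acts faithfully and transitively on the infinite graph $\mathcal G$, and $H$ is a vertex stabilizer, hence finite. So $A$ is infinite, and it is finitely generated by Lemma 1. The intersection of all conjugates of $H$ acts trivially, so it is trivial. Every element fixes a vertex, so it lies in a conjugate of $H$.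

*The last part.* Let $\Gamma$ be the group acting on $\mathcal G_0$ and $H=\Gamma_v$. As in the proof of Theorem B, Lemmas 1 and 2 show that $\Gamma$ is infinite, finitely generated and ICC. Identify $V(\mathcal G_0)$ with $X=\Gamma/H$ via $gv\leftrightarrow gH$. We first recognize $\mathcal G_0$ as a coset graph. Let $S_*=\{g\in\Gamma\setminus H:gv\sim v\}$. It is finite because $v$ has finitely many neighbors and $H$ is finite. It is symmetric because $gv\sim v$ if and only if $v\sim g^{-1}v$, and $HS_*H=S_*$ because $H$ fixes $v$. So $S_*$ is admissible. For $gH\ne kH$ we have $gv\sim kv$ if and only if $g^{-1}k\in S_*$. Hence $\mathcal G_0=\mathcal G_{S_*}$, loops (if any) being ignored.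

Now apply Theorem A with a finite $E\supseteq S_*$. The result $\mathcal G_S$ contains $\mathcal G_0$, has the same vertices, and has only finitely many extra orbits of edges, at most one for each color in $S\setminus S_*$. Its automorphism group is $\Gamma$, every element of which fixes a vertex. For the metrics, let $L=\max_{s\in S}d_{\mathcal G_0}(o,sH)$, which is finite because $S$ is finite and $\mathcal G_0$ is connected. By invariance, the endpoints of any edge of $\mathcal G_S$ are at $\mathcal G_0$-distance at most $L$. So
$$d_{\mathcal G_S}\le d_{\mathcal G_0}\le \max(L,1)\,d_{\mathcal G_S}.$$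
Finally, $E$ may be any finite set containing $S_*$, so $|S|\ge|E\setminus H|$ can be made as large as we like. Thus the degrees $|S|/|H|$ take arbitrarily large values, and graphs of different degrees are not isomorphic. $\square$

It remains to prove Theorem A. From now on $\Gamma$ is an infinite ICC group and $H$ a finite subgroup. The normal core $\bigcap_g gHg^{-1}$ is a finite normal subgroup, so its elements have finite conjugacy classes. By ICC it is trivial. Hence $\Gamma$ acts faithfully on $X$, and we regard $\Gamma$ as a subgroup of $\mathrm{Sym}(X)$.

## 4. A test vertex when $H$ is trivial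

Before trying to recover $\Gamma$ from a locally finite graph, let us try to recover it from all colors at once. Take $H=1$, so $X=\Gamma$ and the color of $\{x,y\}$ is $\{x^{-1}y,\,y^{-1}x\}$. Let $\varphi$ be a permutation preserving all colors, with $\varphi(1)=1$. We want $\varphi=\mathrm{id}$.

Looking at the color of $\{1,d\}$ only gives $\varphi(d)=d^{\eta}$ with $\eta=\pm1$: the color does not see the direction. If colors were directed we would be done, but a graph has undirected edges, and for $\mathbb Z$ the map $d\mapsto d^{-1}$ does preserve all colors. So bring in a second point $t$, a test vertex. We have $\varphi(t)=t^{\varepsilon}$ with $\varepsilon=\pm1$. The color of $\{d,t\}$ is preserved, so $d^{-\eta}t^{\varepsilon}=(d^{-1}t)^{\theta}$ for some $\theta=\pm1$. There are four cases: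

* $\varepsilon=1,\ \theta=1$: then $d^{\eta}=d$, so $\varphi(d)=d$, as desired;
* $\varepsilon=1,\ \theta=-1$: then $t\,d^{-\eta}\,t=d$;
* $\varepsilon=-1,\ \theta=1$: then $t\cdot t=d\,d^{-\eta}$;
* $\varepsilon=-1,\ \theta=-1$: then $t\,d^{-\eta}\,t^{-1}=d$.

So it is enough to find one $t$ that solves none of finitely many equations of the types $tct^{-1}=d'$ with $c\ne1$, and $tct=d'$. In $\mathbb Z$ the last equation with $\eta=-1$ holds for every $t$: this is exactly where $\mathbb Z$ fails.

In an ICC group, the first type looks manageable: the solutions of $tct^{-1}=d'$ form a coset of $C(c)$ or nothing, and $C(c)$ has infinite index. The second type is less convenient. For $c=d'=1$ the solutions of $tct=d'$ are the $t$ with $t^2=1$. In the group of finitely supported permutations of $\mathbb N$ this set contains $1$, $(1\,2)$ and $(2\,3)$ but not $(1\,2)(2\,3)$, which has order $3$. A left or right coset containing $1$ is a subgroup, so this set is not a coset at all. A lemma about coverings by cosets does not apply to it directly. The next section deals with this.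

## 5. Elements avoiding finitely many equations

**Definition (thin).** A subset of $\Gamma$ is *thin* if it is contained in a finite union of cosets of infinite-index subgroups.

Left or right cosets make no difference, because $Kx=x(x^{-1}Kx)$. Thin sets are closed under finite unions, subsets, and left and right translations, since $g(aK)=(ga)K$ and $(aK)x=ax(x^{-1}Kx)$. Finite sets are thin, as $\Gamma$ is infinite and the trivial subgroup has infinite index. By ICC, every coset of $C(c)$ with $c\ne1$ is thin.

**Lemma 3 (B. H. Neumann, 1954).** $\Gamma$ is not thin.

*Proof.* We show that if $\Gamma$ is a finite union of left cosets of subgroups, then one of these subgroups has finite index. We use induction on the number of distinct subgroups that occur. If there is only one, finitely many of its cosets cover $\Gamma$, so it has finite index. Otherwise let $K$ be one of them. If the listed cosets of $K$ cover $\Gamma$, then $K$ has finite index. If not, some coset $gK$ is not listed. It is disjoint from the listed cosets of $K$, so it is covered by the listed cosets of the other subgroups. For each listed coset $g_iK$ we have $g_iK=g_ig^{-1}(gK)$, so $g_iK$ is covered by finitely many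 left cosets of the other subgroups. Hence so is $\Gamma$, and the induction hypothesis applies. $\square$

For $c,d\in\Gamma$ let $P_{c,d}=\{t\in\Gamma: tct=d\}$.

**Definition (negligible).** A set is *negligible* if it is contained in the union of a thin set and finitely many sets $P_{c,d}$.

The way past the obstacle of Section 4 is that, although we do not know that $P_{c,d}$ is thin, it overlaps each of its translates by $z\neq1$ only in a thin set.

**Lemma 4.** $\Gamma$ is not negligible.

*Proof.* **Step 1: overlaps are thin.** For $z\ne1$ put $B_{c,d,z}=\{t: t\in P_{c,d}\text{ and }zt\in P_{c,d}\}$. If $t$ is in this set, then $zt\,c\,zt=d=tct$. Canceling $t$ on the right gives $z(tc)z=tc$, that is,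
$$(tc)\,z\,(tc)^{-1}=z^{-1}.$$
The elements $u$ with $uzu^{-1}=z^{-1}$ form the empty set or a coset of $C(z)$, and $C(z)$ has infinite index. So $tc$ lies in a thin set, and $B_{c,d,z}$ is thin.

**Step 2: pigeonhole turns a negligible cover into a thin cover.** Suppose $\Gamma=J\cup P_1\cup\dots\cup P_n$ with $J$ thin and $P_i=P_{c_i,d_i}$. Choose distinct elements $z_0,\dots,z_n\in\Gamma$. Let $t\in\Gamma$ and look at the $n+1$ elements $z_0t,\dots,z_nt$. Either some $z_jt$ lies in $J$, so $t\in z_j^{-1}J$. Or all of them lie in $P_1\cup\dots\cup P_n$, and then two of them, $z_jt$ and $z_kt$ with $j<k$, lie in the same $P_i$. Since $z_kt=(z_kz_j^{-1})(z_jt)$ with $z_kz_j^{-1}\neq1$, this says $z_jt\in B_{c_i,d_i,z_kz_j^{-1}}$, so $t\in z_j^{-1}B_{c_i,d_i,z_kz_j^{-1}}$. Thus $\Gamma$ is a union of finitely many thin sets, contradicting Lemma 3. $\square$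

**Definition (generic).** Let $F\subset \Gamma$ be finite with $F=F^{-1}\ni1$. An element $t\in\Gamma$ is *$F$-generic* if

* (G1) $t\notin F$;
* (G2) $tct^{-1}\notin F$ and $t^{-1}ct\notin F$ for all $c\in F\setminus\{1\}$;
* (G3) $tct\notin F$ for all $c\in F$.

Since $F=F^{-1}$, taking inverses shows that (G3) is equivalent to $t^{-1}ct^{-1}\notin F$ for all $c\in F$. In $\mathbb Z$ no element is $F$-generic as soon as $F\ne\{0\}$, because (G2) fails.

**Lemma 5.** For every such $F$ an $F$-generic $t$ exists.

*Proof.* We check that the non-generic elements form a negligible set and then apply Lemma 4. The elements violating (G1) form the finite set $F$, which is thin. Let $c\in F\setminus\{1\}$ and $d\in F$. If $t_0$ is one solution of $tct^{-1}=d$, the set of all solutions is $t_0C(c)$; if $t_0$ is one solution of $t^{-1}ct=d$, the set of all solutions is $C(c)t_0$. So the elements violating (G2) form a thin set. The elements violating (G3) lie in the finitely many sets $P_{c,d}$ with $c,d\in F$. $\square$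

## 6. A permutation preserving every color lies in $\Gamma$

We return to a general finite $H$. Compared with Section 4 there is one more thing to watch: the image of the test vertex is now known only up to an element of $H$, and we need one and the same element of $H$ to describe $\varphi$ on many points. We therefore use one test vertex for a whole finite set of points.

**Proposition 6.** If $\varphi\in\mathrm{Sym}(X)$ satisfies $\kappa(\varphi x,\varphi y)=\kappa(x,y)$ for all $x,y$, then $\varphi\in\Gamma$.

*Proof.* Elements of $\Gamma$ preserve colors and $\Gamma$ is transitive on $X$, so we may compose $\varphi$ with an element of $\Gamma$ and assume $\varphi(o)=o$. We show $\varphi\in H$.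

**Step 1: choice of the test vertex.** Let $Y\subset X\setminus\{o\}$ be finite and non-empty, and write $Y=\{dH:d\in D\}$ with $D$ finite and $D\cap H=\emptyset$. Let $F$ be the set of products of at most $6$ elements of $H\cup D\cup D^{-1}$. It is finite, symmetric, and contains $1$. Let $t$ be $F$-generic and $y=tH$.

**Step 2: one equation for each point of $Y$.** Since $\kappa(o,\varphi y)=\kappa(o,y)=HtH\cup Ht^{-1}H$, we can write
$$\varphi(y)=h't^{\varepsilon}H,\qquad h'\in H,\ \varepsilon=\pm1,$$
and we fix this choice of $h'$ and $\varepsilon$. Let $x=dH\in Y$ with $d\in D$. In the same way $\varphi(x)=hd^{\eta}H$ with $h\in H$ and $\eta=\pm1$. Put $k=h^{-1}h'\in H$. Then $\delta(\varphi x,\varphi y)=Hd^{-\eta}kt^{\varepsilon}H$, while $\kappa(x,y)=Hd^{-1}tH\cup H(d^{-1}t)^{-1}H$. Equality of the two colors gives $\theta=\pm1$ and $h_1,h_2\in H$ with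
$$d^{-\eta}k\,t^{\varepsilon}=h_1(d^{-1}t)^{\theta}h_2. \tag{2}$$

**Step 3: three of the four sign patterns contradict genericity.**

* $\varepsilon=1$, $\theta=-1$. Equation (2) reads $d^{-\eta}kt=h_1t^{-1}dh_2$, so $t\,(h_1^{-1}d^{-\eta}k)\,t=dh_2$. Both $h_1^{-1}d^{-\eta}k$ and $dh_2$ are in $F$, contradicting (G3).
* $\varepsilon=-1$, $\theta=1$. Equation (2) reads $d^{-\eta}kt^{-1}=h_1d^{-1}th_2$, so $t\,h_2\,t=dh_1^{-1}d^{-\eta}k\in F$ with $h_2\in F$, contradicting (G3).
* $\varepsilon=-1$, $\theta=-1$. Equation (2) reads $d^{-\eta}kt^{-1}=h_1t^{-1}dh_2$, so $t\,c\,t^{-1}=dh_2\in F$ with $c=h_1^{-1}d^{-\eta}k\in F$. Since $d\notin H$, we have $dh_2\neq1$, so $c\ne1$. This contradicts (G2).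

**Step 4: the remaining pattern gives $\varphi(x)=h'x$.** Let $\varepsilon=\theta=1$. Equation (2) reads $d^{-\eta}kt=h_1d^{-1}th_2$, so $t\,h_2\,t^{-1}=dh_1^{-1}d^{-\eta}k\in F$. By (G2), $h_2=1$. Hence $dh_1^{-1}d^{-\eta}k=1$, that is, $d^{\eta}=kdh_1^{-1}$, and
$$\varphi(x)=hd^{\eta}H=hkdH=h'dH=h'x.$$
The element $h'$ was fixed before $x$ was chosen. So $\varphi|_Y=h'|_Y$.

**Step 5: from finite sets to all of $X$.** We have shown that on every finite non-empty $Y\subset X\setminus\{o\}$, $\varphi$ agrees with some element of $H$. Suppose $\varphi\notin H$. For each $h\in H$ choose $x_h$ with $\varphi(x_h)\neq hx_h$; then $x_h\neq o$, because both maps fix $o$. On the finite set $\{x_h:h\in H\}$, $\varphi$ agrees with no element of $H$, a contradiction. So $\varphi\in H$. $\square$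

## 7. Finitely many colors suffice

Proposition 6 uses infinitely many colors, and a graph that displayed all of them would have infinite degree. Now we use that $\Gamma$ is finitely generated.

For an admissible $S$ let $A(S)$ be the group of all $\varphi\in\mathrm{Sym}(X)$ such that, for every color $\kappa\subset S$ and all $x\neq y$,
$$\kappa(x,y)=\kappa\iff\kappa(\varphi x,\varphi y)=\kappa .$$
Then $\Gamma\le A(S)\le\mathsf{Aut}(\mathcal G_S)$: the first inclusion holds because $\Gamma$ preserves colors, the second because the edges of $\mathcal G_S$ are the pairs whose color is contained in $S$. If $S\subset S'$, then $A(S')\le A(S)$.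

**Proposition 7.** Let $\Gamma$ be moreover finitely generated and $E\subset\Gamma$ finite. There is an admissible $S_0\supseteq E\setminus H$ with $\mathcal G_{S_0}$ connected and $A(S_0)=\Gamma$.

*Proof.* **Step 1: exhaust all colors.** The group $\Gamma$ is countable, and each $g\notin H$ lies in the finite admissible set $\kappa_g$. Adding finitely many colors at a time, we obtain admissible sets $S_1\subset S_2\subset\cdots$ with union $\Gamma\setminus H$, where $S_1$ contains $E\setminus H$ and all the elements outside $H$ of a finite generating set. So $\langle H,S_1\rangle=\Gamma$, and $\mathcal G_{S_1}$ is connected and locally finite. Put $A_n=A(S_n)$. This is a decreasing sequence of subgroups of $\mathsf{Aut}(\mathcal G_{S_1})$ containing $\Gamma$. If $\varphi\in\bigcap_nA_n$ and $x\neq y$, the color $\kappa(x,y)$ is contained in some $S_n$, so $\kappa(\varphi x,\varphi y)=\kappa(x,y)$; for $x=y$ both sides are $H$. By Proposition 6,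
$$\bigcap_nA_n=\Gamma. \tag{3}$$

Let $B(x,r)$ denote balls in $\mathcal G_{S_1}$. They are finite. For each $h\in H\setminus\{1\}$ there is a point of $X$ moved by $h$, because $\Gamma$ acts faithfully. As $H$ is finite, we can choose $R_0\geq0$ such that every $h\in H\setminus\{1\}$ moves a point of $B(o,R_0)$. Put $R=R_0+1$.

**Step 2: at some finite stage, everything looks right near $o$.** We claim that for some $n$, every $\varphi$ in the stabilizer $(A_n)_o$ agrees on $B(o,R)$ with an element of $H$. This is a compactness argument. If the claim is false, pick for every $n$ some $\varphi_n\in(A_n)_o$ that agrees on $B(o,R)$ with no element of $H$. The maps $\varphi_n$ and $\varphi_n^{-1}$ are automorphisms of $\mathcal G_{S_1}$ fixing $o$, so they preserve each of the finite spheres around $o$. For each $x$ there are thus finitely many possible values of $\varphi_n(x)$ and $\varphi_n^{-1}(x)$. As $X$ is countable, a diagonal argument gives a subsequence along which, for each $x\in X$, the values $\varphi_n(x)$ and $\varphi_n^{-1}(x)$ are eventually constant. Call these values $\varphi(x)$ and $\psi(x)$. For $n$ large in the subsequence (depending on $x$), $\varphi(\psi(x))=\varphi_n(\psi(x))=\varphi_n(\varphi_n^{-1}(x))=x$,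 and likewise $\psi(\varphi(x))=x$. So $\varphi$ is a bijection, and $\varphi(o)=o$.

Fix $m$. For $n\ge m$ we have $\varphi_n\in A_n\le A_m$. Membership of $\varphi$ in $A_m$ is a condition on the pairs $(\varphi x,\varphi y)$, one pair $x\ne y$ at a time, and for each pair $\varphi$ agrees with $\varphi_n$ at $x$ and $y$ for large $n$ in the subsequence. So $\varphi\in A_m$ for every $m$. By (3), $\varphi\in\Gamma$, and since $\varphi$ fixes $o$, $\varphi\in H$. But for large $n$ in the subsequence, $\varphi_n$ agrees with $\varphi$ on the finite set $B(o,R)$. This contradicts the choice of $\varphi_n$.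

**Step 3: propagate from $o$ to all of $X$.** Fix $n$ as in Step 2 and put $S_0=S_n$. Then $S_0\supseteq S_1\supseteq E\setminus H$ and $\mathcal G_{S_0}$ is connected. Let $\varphi\in A_n$; we show $\varphi\in\Gamma$. Composing with an element of $\Gamma\le A_n$, we may assume $\varphi(o)=o$. By Step 2, composing with an element of $H$, we may assume that $\varphi$ fixes $B(o,R)$ pointwise. We now show $\varphi=\mathrm{id}$.

Suppose $\varphi$ fixes $B(x,R)$ pointwise and let $x'=go$ be adjacent to $x$ in $\mathcal G_{S_1}$. Since $R\ge1$, $x'\in B(x,R)$ and $\varphi(x')=x'$. Hence $g^{-1}\varphi g\in(A_n)_o$. By Step 2, this agrees on $B(o,R)$ with some $h\in H$, so $\varphi$ agrees with $ghg^{-1}$ on $gB(o,R)=B(x',R)$. Now $B(x',R_0)\subset B(x,R_0+1)=B(x,R)$, so $\varphi$ fixes $B(x',R_0)$ pointwise. Therefore $ghg^{-1}$ fixes $B(x',R_0)=gB(o,R_0)$ pointwise, so $h$ fixes $B(o,R_0)$ pointwise. By the choice of $R_0$, $h=1$, and $\varphi$ fixes $B(x',R)$ pointwise. As $\mathcal G_{S_1}$ is connected, we reach every vertex from $o$, and $\varphi=\mathrm{id}$. $\square$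

The extra radius $R=R_0+1$ is what makes Step 3 work: neighboring balls of radius $R$ overlap enough to pin down the element of the stabilizer.

## 8. Triangle counts in place of colors

We now have a connected locally finite graph with finitely many edge colors, and $\Gamma$ is exactly its group of color-preserving symmetries. But an automorphism of the bare graph need not respect colors. We want the graph itself to encode them. For an edge $\{x,y\}$ of $\mathcal G_S$ let $\tau_S$ be the number of triangles of $\mathcal G_S$ containing it. By (1), this depends only on the color of the edge, and we write $\tau_S(\kappa)$. Automorphisms of $\mathcal G_S$ preserve $\tau_S$. So if two colors have different triangle numbers, no automorphism can confuse them.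

Given a color $\kappa_s$, the natural way to raise its triangle number is to put a new triangle on the edge $\{o,sH\}$: choose $t$ and join $t^{-1}H$ to $o$ and to $sH$. The new edges have double cosets $Ht^{-1}H$ and $HtsH$, so the new colors are $\kappa_t$ and $\kappa_{ts}$. The danger is that these new orbits of edges create triangles elsewhere. For instance, in $\mathbb Z$ with $H=1$, take $S=\{\pm1,\pm6\}$, $s=1$ and $t=3$ (additively, $ts$ is $3+1=4$). The new edges have differences $\pm3,\pm4$, and $\{0,3,6\}$ is a new triangle on an edge of color $\{\pm6\}$, which we did not want to touch. The culprit is an equation $t\cdot1\cdot t=d$ with $d\in S$, which (G3) rules out. So we choose $t$ generic.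

**Lemma 8.** Let $S$ be admissible, $s\in S$, $\kappa_s=HsH\cup Hs^{-1}H$. There is an admissible $S'=S\sqcup T$ such that

* $\tau_{S'}(\kappa_s)\ge\tau_S(\kappa_s)+1$;
* $\tau_{S'}(\kappa)=\tau_S(\kappa)$ for every color $\kappa\subset S$, $\kappa\ne\kappa_s$;
* $\tau_{S'}(\kappa)\le8|H|$ for every color $\kappa\subset T$.

*Proof.* **Step 1: the new edges.** Let $F$ be the set of products of at most $6$ elements of $S\cup H$; it is finite, symmetric and contains $1$. Let $t$ be $F$-generic, and put
$$W=\{t,\ t^{-1},\ ts,\ s^{-1}t^{-1}\},\qquad T=HWH .$$
We claim $T\cap(S\cup H)(S\cup H)=\emptyset$. If an element $hwh'$ with $w\in W$ and $h,h'\in H$ were a product of two elements of $S\cup H$, then $w$ would be a product of four such elements, and $t$ or $t^{-1}$ a product of at most five, so $t\in F$, contradicting (G1). In particular, as $1\in H$, the set $T$ is disjoint from $S$, from $H$ and from $SS$. Since $W=W^{-1}$, $T$ is symmetric, and $S'=S\sqcup T$ is admissible. Call the edges of $\mathcal G_{S'}$ with color in $S$ the $S$-edges and those with color in $T$ the $T$-edges.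

**Step 2: no triangle has exactly one $T$-edge.** If $gH,kH,lH$ span a triangle in which only $\{gH,lH\}$ is a $T$-edge, then $g^{-1}l=(g^{-1}k)(k^{-1}l)\in T\cap SS=\emptyset$, which is absurd.

**Step 3: if a triangle has exactly two $T$-edges, its $S$-edge has color $\kappa_s$.** Let $x,y,z$ be the vertices and $\{x,z\}$ the $S$-edge. Going from $x$ to $z$ through $y$ multiplies an element of $HWH$ by another. So $\delta(x,z)=Hw_1hw_2H$ for some $w_1,w_2\in W$ and $h\in H$, and $w_1hw_2\in S$. Every element of $W$ has the form $tb$ or $b^{-1}t^{-1}$ with $b\in\{1,s\}$. We go through the four possibilities, with $b,b'\in\{1,s\}$.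

* $w_1=tb$, $w_2=tb'$. Then $t(bh)t\in Sb'^{-1}\subset F$ and $bh\in F$, contradicting (G3).
* $w_1=b^{-1}t^{-1}$, $w_2=b'^{-1}t^{-1}$. Taking inverses, $tb'h^{-1}tb\in S^{-1}=S$, which is the previous case: $t(b'h^{-1})t\in Sb^{-1}\subset F$, a contradiction.
* $w_1=tb$, $w_2=b'^{-1}t^{-1}$. Then $t(bhb'^{-1})t^{-1}\in S\subset F$ and $bhb'^{-1}\in F$. By (G2), $bhb'^{-1}=1$. But then $w_1hw_2=1\notin S$, a contradiction.
* $w_1=b^{-1}t^{-1}$, $w_2=tb'$. Then $t^{-1}ht\in bSb'^{-1}\subset F$, so $h=1$ by (G2). Hence $b^{-1}b'=w_1hw_2\in S$. Since $1\notin S$, $b\ne b'$, so $b^{-1}b'=s$ or $s^{-1}$. The color of $\{x,z\}$ is $\kappa_s$.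

Only the last possibility can occur.

**Step 4: the intended new triangle exists.** The edge $\{o,sH\}$ lies in a triangle with third vertex $t^{-1}H$, whose two other edges are $T$-edges: $\delta(o,t^{-1}H)=Ht^{-1}H\subset T$ and $\delta(t^{-1}H,sH)=HtsH\subset T$. The three vertices are distinct because $S$ and $T$ are disjoint from $H$.

**Step 5: conclusion.** A triangle of $\mathcal G_{S'}$ containing an $S$-edge has zero, one or two $T$-edges. One is excluded by Step 2. With zero it is a triangle of $\mathcal G_S$. With two, its $S$-edge has color $\kappa_s$ by Step 3. So an edge of color $\kappa\subset S$, $\kappa\neq\kappa_s$, lies in the same triangles as before, which is the second assertion. The edge $\{o,sH\}$ keeps its old triangles and gains the one of Step 4, which is the first. For the third, consider a $T$-edge $\{x,y\}$. By Step 2, any triangle containing it contains another $T$-edge, so its third vertex is joined by a $T$-edge to $x$ or to $y$. Each vertex has $|T|/|H|$ neighbors along $T$-edges, and $|T|\le4|H|^2$ because $T$ is the union of at most four double cosets $HwH$, each of size at most $|H|^2$. So there are at most $2\cdot4|H|=8|H|$ choices for the third vertex.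 $\square$

Two features of the lemma matter. Only the chosen color gains triangles among the old ones, and the new colors stay below the bound $8|H|$, which does not depend on $S$.

## 9. Proof of Theorem A

Let $\Gamma$ be an infinite finitely generated ICC group, $H$ a finite subgroup, and $E\subset\Gamma$ finite.

**Step 1: start from a set of colors that determines $\Gamma$.** Take $S_0$ from Proposition 7: it is admissible, contains $E\setminus H$, $\mathcal G_{S_0}$ is connected, and $A(S_0)=\Gamma$. Let $\kappa_1,\dots,\kappa_r$ be the colors contained in $S_0$.

**Step 2: give these colors distinct, large triangle numbers.** For $j=1,\dots,r$ in turn, choose $s\in\kappa_j$ and apply Lemma 8 repeatedly, each time to the current admissible set, until the triangle number of $\kappa_j$ exceeds $8|H|$ and also the triangle numbers of $\kappa_1,\dots,\kappa_{j-1}$. This takes finitely many applications, because each one raises the triangle number of $\kappa_j$ by at least $1$ and leaves those of $\kappa_1,\dots,\kappa_{j-1}$ unchanged. More generally, each application leaves unchanged the triangle numbers of all colors already present other than $\kappa_j$. In particular a color that was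 added by an earlier application keeps its triangle number, which is at most $8|H|$. Let $S$ be the final set. Then
$$8|H|<\tau_S(\kappa_1)<\tau_S(\kappa_2)<\dots<\tau_S(\kappa_r), \tag{4}$$
and every other color contained in $S$ has $\tau_S\le8|H|$.

**Step 3: automorphisms preserve the colors in $S_0$.** Let $\psi\in\mathsf{Aut}(\mathcal G_S)$. By (4), the edges of color $\kappa_j$ are exactly the edges of $\mathcal G_S$ lying in $\tau_S(\kappa_j)$ triangles. Both $\psi$ and $\psi^{-1}$ preserve edges and triangle numbers. So for $x\ne y$ we have $\kappa(x,y)=\kappa_j$ if and only if $\kappa(\psi x,\psi y)=\kappa_j$, for each $j$. That is, $\psi\in A(S_0)=\Gamma$. Hence $\mathsf{Aut}(\mathcal G_S)\le\Gamma$ inside $\mathrm{Sym}(X)$.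

**Step 4: conclusion.** Conversely, $\Gamma$ acts on $\mathcal G_S$ by automorphisms, and faithfully. So $\Gamma\to\mathsf{Aut}(\mathcal G_S)$ is an isomorphism. The graph $\mathcal G_S$ is connected because $S\supseteq S_0$, and $S\supseteq S_0\supseteq E\setminus H$. The stabilizer of $gH$ in $\mathsf{Aut}(\mathcal G_S)=\Gamma$ is $gHg^{-1}$, a finite group. This proves Theorem A, and with it, by Section 3, Theorems B and C. $\square$
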